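# A colorful Tverberg theorem over valued fields

## Valued fields and convex hulls

**Definition 1 (valued field).** A valued field is a field $K$ with a map $\nu:K\to\Gamma\cup\{\infty\}$, where $\Gamma$ is an ordered abelian group, such that $\nu(a)=\infty$ exactly when $a=0$, $\nu(ab)=\nu(a)+\nu(b)$, and $\nu(a+b)\ge\min(\nu(a),\nu(b))$. Its valuation ring is $\mathcal O=\{a\in K:\nu(a)\ge 0\}$.

One consequence is used several times. If in a finite sum one term has strictly smaller valuation than every other term, then the sum has exactly that valuation. Indeed, if $\nu(a)<\nu(b)$ and $\nu(a+b)>\nu(a)$, then $a=(a+b)-b$ would have valuation larger than $\nu(a)$, which is absurd; for longer sums, let $b$ be the sum of the other terms.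

Two examples to keep in mind. On $\mathbb Q$ we have the $2$-adic valuation $\nu(2^k\frac uv)=k$ for $u,v$ odd; there $\mathcal O$ is the set of fractions with odd denominator. On any field we have the trivial valuation, $\nu(a)=0$ for all $a\ne 0$; there $\mathcal O=K$.

**Definition 2 (convex set, convex hull).** A set $C\subseteq K^d$ is convex if for all $n\ge1$, all $x_1,\dots,x_n\in C$ and all $a_1,\dots,a_n\in\mathcal O$ with $a_1+\dots+a_n=1$, we have $\sum_i a_ix_i\in C$. For $Y\subseteq K^d$, $\operatorname{conv}(Y)$ is the smallest convex set containing $Y$.

For nonempty $Y$, $\operatorname{conv}(Y)$ is the set of all $\sum_i a_iy_i$ with $y_i\in Y$, $a_i\in\mathcal O$, $\sum_i a_i=1$. This set lies in every convex set containing $Y$, and it is itself convex, because a combination of such combinations again has coefficients in $\mathcal O$ with sum $1$.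

The coefficient of one chosen point is determined by the others, which are free in $\mathcal O$. So
$$\operatorname{conv}\{x_0,\dots,x_m\}=x_0+\mathcal O(x_1-x_0)+\dots+\mathcal O(x_m-x_0).\tag{1}$$

Examples. In dimension one, $\operatorname{conv}\{x,y\}=x+\mathcal O(y-x)$ is the ball $\{z:\nu(z-x)\ge\nu(y-x)\}$. In $\mathbb Q$ with the $2$-adic valuation, $\operatorname{conv}\{0,1\}=\mathcal O$ contains $3=(-2)\cdot0+3\cdot1$ but not $\frac12$. In $K^2$, $\operatorname{conv}\{(0,0),(1,0),(0,1)\}=\mathcal O^2$. If the valuation is trivial, (1) says that convex hulls are affine hulls.

## Lifting, colors and transversals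

Throughout, $K$ is an arbitrary valued field (any value group, any characteristic and residue field, trivial valuation allowed), $d\ge1$, $r\ge2$, $n:=d+1$ and $[m]=\{1,\dots,m\}$.

**Definition 3 (lift).** For $x\in K^d$ put $\hat x=(x,1)\in V:=K^n$.

If $\hat x=\sum_j\lambda_j\hat y_j$, the last coordinate gives $\sum_j\lambda_j=1$ and the others give $x=\sum_j\lambda_jy_j$. If moreover all $\lambda_j\in\mathcal O$, then $x\in\operatorname{conv}\{y_j\}$. When the $\hat y_j$ are linearly independent the coefficients are unique, so $x$ lies in the hull if and only if all $\lambda_j\in\mathcal O$. For example, with $y_1=(0,0)$, $y_2=(1,0)$, $y_3=(0,1)$ and $x=(\frac12,-\frac12)$ we get $\lambda=(1,\frac12,-\frac12)$. So $2$-adically $x$ is not in the hull, although its first coefficient is fine.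

**Definition 4 (colors, transversals, rainbow sets).** Given finite nonempty sets $(C_i)_{i\in I}$ of points, called color classes, a transversal is a choice of $y_i\in C_i$ for every $i\in I$. If the classes are disjoint, the set $\{y_i:i\in I\}$ is called rainbow; it has exactly one point of each color. A transversal is independent if the family $(\hat y_i)_{i\in I}$ is linearly independent. For $J\subseteq I$ write
$$C_J=\bigcup_{j\in J}C_j,\qquad \hat C_J=\{\hat x:x\in C_J\},\qquad \operatorname{rk}(C_J)=\dim\operatorname{span}\hat C_J .$$

For example, take three color classes in $K^2$, all on one line. The lifts span a space of dimension at most $2$, so $\operatorname{rk}(C_{[3]})<3$ and no transversal is independent. The next theorem says that rank deficiency is the only obstruction. It is due to R. Rado (*A theorem on independence relations*, 1942; see Oxley, *Matroid Theory*), and holds for finite matroids. We need it for vectors, and the proof in that case is short.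

**Rado's theorem (for vectors).** The classes $(C_i)_{i\in I}$ have an independent transversal if and only if $\operatorname{rk}(C_J)\ge|J|$ for all $J\subseteq I$.

*Proof.* Necessity is clear. For sufficiency, induct on $\sum_i|C_i|$. If all $C_i$ are singletons, then $|I|$ vectors span a space of dimension at least $|I|$, so they are independent. Otherwise some class, say $C_1$, contains two points $x\ne y$. It is enough to show that one of them can be deleted from $C_1$ without destroying the rank condition. Suppose not. A violated condition must involve the index $1$, so there are $B,B'\subseteq I\setminus\{1\}$ such that the spans $U$ of the lifts of $C_B\cup(C_1\setminus\{x\})$ and $U'$ of the lifts of $C_{B'}\cup(C_1\setminus\{y\})$ satisfy $\dim U\le|B|$ and $\dim U'\le|B'|$. Now $U+U'=\operatorname{span}\hat C_{B\cup B'\cup\{1\}}$ and $U\cap U'\supseteq\operatorname{span}\hat C_{B\cap B'}$. Hence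
$$|B|+|B'|\ge\dim(U+U')+\dim(U\cap U')\ge(|B\cup B'|+1)+|B\cap B'|=|B|+|B'|+1,$$
a contradiction. $\square$

## A Tverberg question with $d+1$ colors

Here is the question, a conjecture in Artem Chernikov and Alex Mennen, "Combinatorial properties of non-archimedean convex sets", arXiv:2109.04591 (2021). Take points in $K^d$ colored with $d+1$ colors, $t$ points of each color. We want $r$ pairwise disjoint rainbow sets whose convex hulls have a common point. Is there, for any integers $r,d\ge2$, some $t\ge r$, depending only on $r$ and $d$, that always suffices, for every valued field and every configuration?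

The answer is yes.

**Theorem 1.** Let $t=\lfloor (r-2)(d+1)/2\rfloor+2$; then $t\ge r$. For every valued field $K$ and every $X\subseteq K^d$ with $|X|=t(d+1)$, partitioned into $C_1,\dots,C_{d+1}$ of size $t$, there are pairwise disjoint $X_1,\dots,X_r\subseteq X$ with $|X_i\cap C_j|=1$ for all $i,j$ and $\bigcap_i\operatorname{conv}(X_i)\neq\emptyset$. Moreover, a point of $X$ lies in the intersection.

Any larger $t$ works too, by passing to subsets of the color classes; for example $t=(r-1)(d+1)+1$. On the other hand $t\ge r$ is necessary, since $r$ disjoint rainbow sets use $r$ points of each color. In some cases $t=r$ is enough.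

**Theorem 2.** The optimal value $t=r$ suffices in each of these cases:

(a) $r=2$, any $d$;

(b) $d\in\{1,2\}$, any $r$ and any $K$;

(c) $K$ trivially valued, any $r,d$.

These notes do not settle whether $t=r$ suffices for all $r$, $d$ and $K$. Finally, $d+1$ colors cannot be replaced by $d$.

**Theorem 3.** If $K$ is infinite, then for every $t$ there is $X\subseteq K^d$ with $|X|=td$, partitioned into $d$ classes of size $t$, such that no $d+1$ pairwise disjoint rainbow $d$-sets have convex hulls with a common point.

## Widest pairs on the line

Let $d=1$, with disjoint color classes $C_1,C_2\subseteq K$ of size $r$. Choose $y_1\in C_1$, $y_2\in C_2$ with $\nu(y_1-y_2)$ minimal, that is, as far apart as possible. The hull is the ball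
$$\operatorname{conv}\{y_1,y_2\}=y_2+\mathcal O(y_1-y_2)=y_1+\mathcal O(y_1-y_2).$$
If $x\in C_1$, then $\nu(x-y_2)\ge\nu(y_1-y_2)$ by minimality, so $x$ is in the ball. If $x\in C_2$, then $\nu(x-y_1)\ge\nu(y_1-y_2)$, so again $x$ is in the ball. The widest rainbow pair contains every point in its hull.

So remove this pair, take the widest rainbow pair among the remaining points, and continue. We get $r$ disjoint rainbow pairs, and the last one lies in all the hulls. For $d=1$, $t=r$ suffices.

## Where the largest rainbow simplex fails in the plane

The natural generalization is to choose a rainbow set $\{y_1,\dots,y_n\}$ with $\nu(\det(\hat y_1,\dots,\hat y_n))$ minimal, and to hope that its hull contains all of $X$. Suppose the minimum is finite and write $\hat x=\sum_j\lambda_j(\hat x)\hat y_j$. Replacing $y_j$ by $x$ multiplies the determinant by $\lambda_j(\hat x)$. If all replacements were allowed, minimality would give $\lambda_j(\hat x)\in\mathcal O$ for all $j$. But a point $x\in C_i$ may only replace $y_i$, so we learn only that $\lambda_i(\hat x)\in\mathcal O$. On the line this is enough: there are two coefficients with sum $1$, so if one is in $\mathcal O$ then so is the other.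 With three coefficients it is not enough: $\lambda_2+\lambda_3\in\mathcal O$ does not prevent $\lambda_2$ and $\lambda_3$ from both having negative valuation.

This is a real obstruction. In $\mathbb Q^2$ with the $2$-adic valuation, let
$$C_1=\{(0,0),(\tfrac12,-\tfrac12)\},\quad C_2=\{(1,0),(5,0)\},\quad C_3=\{(0,1),(0,5)\}.\tag{2}$$
No rainbow hull contains $C_1$. To check this, let $u,v\in\{1,5\}$.

- Rainbow set $\{(0,0),(u,0),(0,v)\}$: the point $(\frac12,-\frac12)$ has coefficient $\frac1{2u}\notin\mathcal O$ at $(u,0)$.
- Rainbow set $\{(\frac12,-\frac12),(u,0),(0,v)\}$: if $(0,0)$ has coefficients $a,b,c$, then $\frac a2+bu=0$, $-\frac a2+cv=0$ and $a+b+c=1$. So $b=-\frac a{2u}$, $c=\frac a{2v}$ and $a\bigl(1+\frac{u-v}{2uv}\bigr)=1$. Since $u-v\in\{0,\pm4\}$, the bracket is $1$ plus an element of positive valuation, so $\nu(a)=0$ and $\nu(b)=-1$. Hence $b\notin\mathcal O$.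

So we must ask for less than all of $X$. Note that in the first case the failing color is $C_1$ only: we have $\operatorname{conv}\{(0,0),(1,0),(0,1)\}=\mathcal O^2$, which contains $C_2$ and $C_3$. Two colors are swallowed completely, and that is what we shall prove in general.

We also have to use more than single replacements. Let $y_1=(0,0)$, $y_2=(1,0)$, $y_3=(0,1)$ and suppose $x_1=(\frac12,-\frac12)\in C_1$ and $x_2=(1,-\frac12)\in C_2$. Their coefficient vectors are $(1,\frac12,-\frac12)$ and $(\frac12,1,-\frac12)$. Replacing $y_1$ by $x_1$, or $y_2$ by $x_2$, multiplies the determinant by $1$ and gains nothing. Replacing both multiplies it by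
$$\det\begin{pmatrix}1&\frac12\\ \frac12&1\end{pmatrix}=\frac34,$$
of valuation $-2$. Here $x_1$ is bad at index $2$ and $x_2$ is bad at index $1$. So one should draw an arc from the color of a point to each index where the point is bad, and replace along a directed cycle.

## Two colors inside one rainbow hull: the nondegenerate case

We first treat the case where the lifted classes admit a transversal that is a basis. The subspace $W$ is there so that the lemma can later be used inside a proper subspace.

**Lemma A.** Let $I$ be a finite set with $|I|=m\ge2$. Let $C_i\subseteq K^d$ $(i\in I)$ be finite and nonempty. Let $W\subseteq V$ be a subspace with $\dim W=m$ and $\hat x\in W$ for all $x\in\bigcup_iC_i$. Assume that for some choice $y_i\in C_i$ the vectors $(\hat y_i)_{i\in I}$ form a basis of $W$. Then there are $y_i\in C_i$ $(i\in I)$ and $S\subseteq I$ with $|S|\ge2$ such that $C_i\subseteq\operatorname{conv}\{y_j:j\in I\}$ for all $i\in S$.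

*Proof.*

**Step 1: the choice of $y$ and the digraph of bad coefficients.** We fix a transversal of largest determinant and record what can go wrong. Fix a basis of $W$ and an ordering of $I$, so that $\det$ of a family $(w_i)_{i\in I}$ in $W$ is defined. There are finitely many transversals; choose $(y_i)$ with $\nu(\det(\hat y_i)_{i\in I})$ minimal. The minimum is finite by assumption, so $(\hat y_i)$ is a basis of $W$. For $w\in W$ write $w=\sum_{j\in I}\lambda_j(w)\hat y_j$. For every $x\in\bigcup_iC_i$ we have $\sum_j\lambda_j(\hat x)=1$.

Define a digraph $G$ on $I$, loops allowed: $i\to j$ if and only if some $x\in C_i$ has $\nu(\lambda_j(\hat x))<0$. If $i$ is a sink, that is, has no out-arc, then every $x\in C_i$ has all $\lambda_j(\hat x)\in\mathcal O$, so $C_i\subseteq\operatorname{conv}\{y_j\}$. We must find two sinks.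

**Step 2: $G$ has no directed cycle, and in particular no loop.** The purpose is to turn a cycle into a simultaneous replacement that contradicts minimality. Suppose there is a cycle, and take a shortest one, $i_1\to i_2\to\dots\to i_k\to i_1$, with $k\ge1$, distinct vertices, and indices taken mod $k$. Choose $x_a\in C_{i_a}$ with $\nu(\lambda_{i_{a+1}}(\hat x_a))<0$, and let $A$ be the $k\times k$ matrix with entries $A_{ab}=\lambda_{i_b}(\hat x_a)$.

We claim that $\nu(A_{ab})\ge0$ whenever $b\not\equiv a+1\pmod k$. Otherwise $i_a\to i_b$ is an arc. Follow the cycle from $i_b$ to $i_a$ and then take this arc. This is a directed cycle whose length is $1$ plus the residue of $a-b$ in $\{0,\dots,k-1\}$. That residue is not $k-1$, because $b\not\equiv a+1$. So the length is less than $k$, contradicting the choice of a shortest cycle.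

Now look at the Leibniz expansion of $\det A$. The cyclic permutation $a\mapsto a+1$ contributes a product of valuation
$$\pi=\sum_{a=1}^k\nu(A_{a,a+1})<0 .$$
For any other permutation $\sigma$, the factors with $\sigma(a)\not\equiv a+1$ have valuation $\ge0$, so its product has valuation at least $\sum_{a:\sigma(a)\equiv a+1}\nu(A_{a,a+1})$. This sum misses at least one of the strictly negative summands of $\pi$, so it is $>\pi$. One term has strictly smallest valuation, hence $\nu(\det A)=\pi<0$. (This is why a shortest cycle is taken: it makes all other entries harmless.)

Replace $y_{i_a}$ by $x_a$ for $a=1,\dots,k$ and keep the other $y_j$. Since $x_a\in C_{i_a}$ and the $i_a$ are distinct, this is again a transversal. In the basis $(\hat y_j)$ the unchanged vectors are unit vectors, and the changed ones have the coordinates $\lambda_j(\hat x_a)$. Expanding along the unit rows shows that the coordinate matrix has determinant $\det A$. So the new determinant is $\det A$ times the old one, and its valuation is strictly smaller. This contradicts minimality.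

**Step 3: a vertex with an out-arc has at least two out-neighbors.** Here the normalization $\sum_j\lambda_j=1$ enters. Let $x\in C_i$ have $\nu(\lambda_j(\hat x))<0$. If $j$ were the only such index for this $x$, then the sum $\sum_l\lambda_l(\hat x)$ would have one term of negative valuation and all others of valuation $\ge0$. So its valuation would be $\nu(\lambda_j(\hat x))<0$, whereas $\nu(1)=0$. Hence $x$ alone already gives two out-neighbors of $i$.

**Step 4: there are at least two sinks.** In a finite digraph, if every vertex of a nonempty set $U$ has an out-neighbor in $U$, then walking along arcs inside $U$ eventually repeats a vertex and produces a directed cycle. Let $S$ be the set of sinks. If $S=\emptyset$, take $U=I$ and contradict Step 2. If $S=\{s\}$, take $U=I\setminus\{s\}$, which is nonempty because $m\ge2$. By Step 3 each vertex of $U$ has two out-neighbors, at least one of which is not $s$. Again there is a directed cycle, contradicting Step 2. So $|S|\ge2$, and by the end of Step 1 each $i\in S$ satisfies $C_i\subseteq\operatorname{conv}\{y_j:j\in I\}$. $\square$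

As a check, take configuration (2). With $u,v\in\{1,5\}$, the determinant of the lifts of $(0,0),(u,0),(0,v)$ is $uv$, and that of $(\frac12,-\frac12),(u,0),(0,v)$ is $uv+\frac{u-v}2$. Both are odd integers, so all eight transversals have valuation $0$ and each is minimal. For $y=((0,0),(1,0),(0,1))$ the point $(\frac12,-\frac12)$ gives the arcs $1\to2$ and $1\to3$. The points $(5,0)$ and $(0,5)$ have coefficients $(-4,5,0)$ and $(-4,0,5)$, which are in $\mathcal O$. So the sinks are $2$ and $3$. In particular the number two cannot be raised to three when $d=2$, because we saw that no rainbow hull for (2) contains $C_1$.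

## Degenerate configurations and Rado's theorem

Lemma A needs an independent transversal. If there is none, we pass to a smaller set of colors which is nondegenerate inside its own span.

**Observation R.** Let $C_i$ $(i\in I)$ be finite nonempty subsets of $K^d$, with $I$ finite, such that no transversal $(\hat y_i)_{i\in I}$ is linearly independent. Then there is $J\subseteq I$ with $|J|\ge2$ such that $W=\operatorname{span}\hat C_J$ has dimension $|J|-1$ and, for each $j\in J$, the colors $J\setminus\{j\}$ have a transversal that is a basis of $W$.

*Proof.* By Rado's theorem some $J$ has $\operatorname{rk}(C_J)<|J|$; take $J$ minimal under inclusion. Then $J\ne\emptyset$. Also $|J|\neq 1$, because the classes are nonempty and $\hat x\ne0$ always, so a single class has rank at least $1$. Let $j\in J$. Every $J''\subseteq J\setminus\{j\}$ is a proper subset of $J$, so $\operatorname{rk}(C_{J''})\ge|J''|$ by minimality. By Rado's theorem the colors $J\setminus\{j\}$ have an independent transversal. It consists of $|J|-1$ independent vectors of $W$, and $\dim W\le|J|-1$. So $\dim W=|J|-1$ and the transversal is a basis. $\square$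

For example, let $C_1=\{(0,0)\}$, $C_2=\{(1,0)\}$, $C_3=\{(2,0)\}$ in $\mathbb Q^2$. Any two lifts are independent and all three are not. So $J=\{1,2,3\}$, $\dim W=2$, and any two of the colors give a basis of $W$.

**Lemma B.** Let $C_1,\dots,C_n\subseteq K^d$ $(n=d+1\ge2)$ be finite and nonempty. There are $y_i\in C_i$ $(i\in[n])$ and $S\subseteq[n]$ with $|S|\ge2$ such that $C_i\subseteq\operatorname{conv}\{y_1,\dots,y_n\}$ for all $i\in S$.

*Proof.* If some transversal is a basis of $V$, apply Lemma A with $I=[n]$ and $W=V$. Otherwise no transversal is independent, since $n=\dim V$; take $J$ and $W$ from Observation R.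

Suppose $|J|\ge3$. Pick any $j\in J$ and put $I=J\setminus\{j\}$. Then $|I|=|J|-1=\dim W\ge2$, the lifts of all points of the classes $C_i$, $i\in I$, lie in $W$, and some transversal of $I$ is a basis of $W$. Lemma A gives $y_i$ for $i\in I$ and a set $S\subseteq I$ with $|S|\ge2$. Choose the remaining $y_i$ arbitrarily; this only enlarges the hull.

Suppose $|J|=2$. Then $\dim W=1$. A one-dimensional space containing a vector with last coordinate $1$ contains exactly one such vector. So both classes of $J$ consist of the same single point $x$. For any transversal, $y_j=x$ for $j\in J$, and so $S=J$ works. $\square$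

Disjointness of the classes was not needed here. When they are disjoint, the case $|J|=2$ does not occur.

## Greedy removal and the proof of Theorem 1

The plan is to repeat what we did on the line: remove a good rainbow set, apply Lemma B to what is left, and continue. Each removed set has a hull that contains two whole colors of everything removed later.

**Step 1: the greedy procedure.** Let $C_1,\dots,C_n$ be disjoint of size $t$, and put $C_i^{(1)}=C_i$. For $k=1,\dots,t$, the sets $C_1^{(k)},\dots,C_n^{(k)}$ have size $t-k+1\ge1$. Apply Lemma B to them. This yields a rainbow set $Y_k=\{y_{k,1},\dots,y_{k,n}\}$ with $y_{k,i}\in C_i^{(k)}$ and a set $S_k\subseteq[n]$ with $|S_k|\ge2$. Then put $C_i^{(k+1)}=C_i^{(k)}\setminus\{y_{k,i}\}$. The sets $Y_1,\dots,Y_t$ are pairwise disjoint and rainbow. For $k\le m$ we have $y_{m,i}\in C_i^{(m)}\subseteq C_i^{(k)}$. So Lemma B gives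
$$i\in S_k,\ k\le m\quad\Longrightarrow\quad y_{m,i}\in\operatorname{conv}(Y_k).\tag{3}$$

**Step 2: counting colors.** We want one color that is swallowed $r-1$ times before the last round. Let $t=\lfloor(r-2)n/2\rfloor+2$. Since $n\ge2$, $t\ge(r-2)+2=r$. Write $q=(r-2)n$. Since $2\lfloor q/2\rfloor\ge q-1$,
$$\sum_{k=1}^{t-1}|S_k|\ \ge\ 2(t-1)=2\lfloor q/2\rfloor+2\ \ge\ q+1\ >\ (r-2)n .$$
There are $n$ colors, so some color $i$ lies in $S_k$ for at least $r-1$ indices $k_1<\dots<k_{r-1}\le t-1$.

**Step 3: the common point.** By (3) with $m=t$, the point $y_{t,i}$ lies in $\operatorname{conv}(Y_{k_1}),\dots,\operatorname{conv}(Y_{k_{r-1}})$. It lies in $\operatorname{conv}(Y_t)$ because it belongs to $Y_t$. Take $X_1,\dots,X_r$ to be $Y_{k_1},\dots,Y_{k_{r-1}},Y_t$. The common point $y_{t,i}$ is a point of $X$. This proves Theorem 1. $\square$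

The number $t$ depends on $r$ and $d$ only, so the conjecture is true.

## One point per color and round: Theorem 2

**Part (a).** For $r=2$, Theorem 1 gives $t=\lfloor0\rfloor+2=2$.

**Part (b), $d=1$.** Here $n=2$, and Theorem 1 gives $t=(r-2)+2=r$.

**Part (b), $d=2$.** For $d=2$ the count of Theorem 1 is not enough: for $r=4$ it gives $t=5$. What saves us is that any two of the sets $S_k\subseteq[3]$ meet, together with a Helly property.

**Lemma H (Helly property).** If finitely many ($\ge d+1$) convex sets in $K^d$ are such that any $d+1$ of them intersect, then all of them intersect.

*Proof.*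

**Step 1: among $d+2$ points, one lies in the hull of the others.** Let $x_0,\dots,x_{d+1}\in K^d$ be an indexed family, repetitions allowed. The $d+2$ vectors $\hat x_j\in K^{d+1}$ satisfy a nontrivial relation $\sum_jc_j\hat x_j=0$. Choose $i$ with $\nu(c_i)$ minimal; then $c_i\ne0$, and dividing by $c_i$ we may assume $c_i=1$ and all $c_j\in\mathcal O$. Then $\hat x_i=\sum_{j\ne i}(-c_j)\hat x_j$. So $x_i=\sum_{j\ne i}(-c_j)x_j$ with $\sum_{j\ne i}(-c_j)=1$, that is, $x_i\in\operatorname{conv}\{x_j:j\ne i\}$.

**Step 2: induction on the number $M$ of sets $A_1,\dots,A_M$.** The case $M=d+1$ is the hypothesis. Let $M\ge d+2$. By induction any $M-1$ of the sets intersect, so for each $k$ there is $p_k\in\bigcap_{l\ne k}A_l$. Apply Step 1 to $d+2$ of the points $p_k$: some $p_i$ lies in the hull of other points $p_j$ with $j\ne i$. All these $p_j$ lie in $A_i$, which is convex, so $p_i\in A_i$. As $p_i\in A_l$ for $l\ne i$ by choice, $p_i\in\bigcap_lA_l$. $\square$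

Now let $d=2$ and $t=r$. The case $r=2$ is (a), so let $r\ge3$. Run the greedy procedure to get $Y_1,\dots,Y_r$. Let $k<l<m$. Since $S_k,S_l\subseteq[3]$ both have size at least $2$, there is $i\in S_k\cap S_l$. By (3), $y_{m,i}\in\operatorname{conv}(Y_k)\cap\operatorname{conv}(Y_l)$, and $y_{m,i}\in Y_m$. So any three of the sets $\operatorname{conv}(Y_1),\dots,\operatorname{conv}(Y_r)$ intersect. By Lemma H with $d+1=3$, all $r$ of them intersect. This proves (b).

**Part (c).** Let $\mathcal O=K$, so that convex hulls are affine hulls. A basis transversal now has the largest possible hull and costs nothing, so only degenerate configurations need care, and Observation R handles those by lowering the dimension. To make the induction run, we prove a statement in subspaces.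

**Claim 4.** Let $m,r\ge1$. Let $W\subseteq V$ have $\dim W=m$, let $|I|=m$, and let $(C_i)_{i\in I}$ be subsets of $K^d$ of size $r$ with $\hat x\in W$ for all $x\in C_i$ (the $C_i$ need not be disjoint). Then there are enumerations $C_i=\{y_{1,i},\dots,y_{r,i}\}$ such that the sets $\operatorname{conv}\{y_{k,i}:i\in I\}$, $k\in[r]$, have a common point.

*Proof.* We use induction on $(m,r)$, ordered lexicographically. If $r=1$, there is one nonempty hull and nothing to prove. Let $r\ge2$.

Suppose some transversal is a basis of $W$. Use it as $(y_{1,i})_{i\in I}$. Its hull is $W_1:=\{x:\hat x\in W\}$. Indeed, if $\hat x\in W$, then $\hat x$ is a combination of the $\hat y_{1,i}$, the coefficients have sum $1$, and all of them lie in $\mathcal O=K$; the other inclusion is clear. Apply the induction hypothesis for $(m,r-1)$ to the classes $C_i\setminus\{y_{1,i}\}$. The resulting $r-1\ge1$ hulls have a common point. They are contained in $W_1$, since their lifted points lie in the subspace $W$. So the common point is also in the first hull.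

Suppose no transversal is a basis of $W$. Then no transversal is independent, and Observation R gives $J\subseteq I$ and $W'=\operatorname{span}\hat C_J$ of dimension $|J|-1$, where $1\le|J|-1<m$. Pick $j\in J$. The $|J|-1$ classes with colors in $J\setminus\{j\}$ have size $r$ and their lifts lie in $W'$. So the induction hypothesis for $(|J|-1,r)$ gives enumerations of them whose hulls have a common point. Enumerate the other classes arbitrarily; this only enlarges the hulls. (For $m=1$ only the first alternative occurs: $W$ is a line, and every lift is a nonzero vector of it.) $\square$

To get (c), apply Claim 4 with $W=V$, $m=n$ and the given disjoint classes of size $r$, and let $X_k=\{y_{k,i}:i\in[n]\}$. These are rainbow sets, and they are pairwise disjoint because the classes are disjoint and each is enumerated without repetition. This completes the proof of Theorem 2. $\square$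

## Generic points with only $d$ colors: Theorem 3

A rainbow set with $d$ colors has $d$ points, so its hull lies in a hyperplane if the points are affinely independent. In general position $d+1$ hyperplanes in $K^d$ have no common point. The proof makes this precise by polynomials.

**Step 1: the hyperplane through $d$ points as a vector.** For $x_1,\dots,x_d\in K^d$ let $H(x_1,\dots,x_d)\in K^{d+1}$ be the vector of signed maximal minors, defined by
$$\langle H(x_1,\dots,x_d),\hat z\rangle=\det(\hat x_1,\dots,\hat x_d,\hat z).$$
Its entries are polynomials in the coordinates of the $x_i$. If $z\in\operatorname{conv}\{x_1,\dots,x_d\}$, then $\hat z$ is a linear combination of the $\hat x_i$, so $\langle H,\hat z\rangle=0$. For example, for $d=1$ we have $H(x_1)=(-1,x_1)$ and $\langle H(x_1),\hat z\rangle=x_1-z$.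

**Step 2: the obstruction polynomials are nonzero.** Take $td$ points with indeterminate coordinates. For $d+1$ pairwise disjoint $d$-subsets, let $G$ be the determinant of the $(d+1)\times(d+1)$ matrix whose rows are the corresponding vectors $H$ (fix any orderings; they affect only the sign). There are finitely many such $G$, none at all if $t\le d$. To see that $G$ is a nonzero polynomial, we find a specialization with $G\ne0$. Consider the $d+1$ hyperplanes
$$z_1=0,\quad\dots,\quad z_d=0,\quad z_1+\dots+z_d=1 .$$
Each contains $d$ affinely independent points: with $e_l$ the standard basis vectors of $K^d$, take $0$ and the $e_l$ with $l\ne k$ on $z_k=0$, and $e_1,\dots,e_d$ on the last one. Specialize the $d+1$ subsets to these $d$-tuples, one hyperplane for each subset. This is possible since the subsets are disjoint; coincidences between points of different subsets do no harm here. For each subset the lifts $\hat x_1,\dots,\hat x_d$ are independent, so $H\neq0$. Moreover $H$ is orthogonal to all of them, that is, to a $d$-dimensional subspace of $K^{d+1}$, and the vectors orthogonal to such a subspace form a line. So $H$ is a nonzero multiple of the coefficient vector of the hyperplane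 equation. In $K^{d+1}$ these coefficient vectors are $e_1,\dots,e_d$ and $(1,\dots,1,-1)$, which are linearly independent. Hence $G\ne0$ at this specialization.

**Step 3: choosing the points.** Multiply all the polynomials $G$ together, and multiply also by the differences of the first coordinates of any two of the $td$ points. This is a nonzero polynomial, and $K$ is infinite, so it is nonzero at some choice of coordinates in $K$. That choice gives $td$ distinct points at which every $G$ is nonzero. Color them arbitrarily with $d$ colors, $t$ points of each.

**Step 4: no common point.** Suppose $d+1$ pairwise disjoint rainbow $d$-sets had a common point $z$ in their hulls. By Step 1, $\hat z$ is orthogonal to all rows of the corresponding matrix. Since $\hat z\neq0$, the matrix is singular, so $G=0$ for these subsets, contrary to Step 3. This proves Theorem 3. $\square$
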